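\title{Oriented matroids without supersolvable extensions}

\begin{abstract}
Realizable oriented matroids and oriented matroids of rank $3$ have supersolvable extensions. We show that for every $r\ge 4$ there is a uniform oriented matroid of rank $r$ none of whose extensions has a modular flat of rank $r-1$. In particular it has no supersolvable extension; it is not even a minor of a supersolvable oriented matroid. The examples arise from real hyperplane arrangements by flipping finitely many simplicial regions, placed so that every possible position of a modular coatom is obstructed by one of the flips.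
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $E$ be a finite family of linear forms that spans $(\mathbb{R}^r)^*$. Each $v\in\mathbb{R}^r$ gives a sign vector $(\operatorname{sgn}x(v))_{x\in E}$, and the set $\mathcal{L}$ of these sign vectors records how the hyperplanes $\ker x$ cut $\mathbb{R}^r$ into cones. An oriented matroid $\mathcal{M}=(E,\mathcal{L})$ is a set of sign vectors on a finite set $E$ with the formal properties of this example (the axioms are recalled in Section~\ref{sec:om}), and it is \emph{realizable} if it arises from linear forms. It has an underlying matroid, with rank function $\operatorname{rk}$ and closure operator $\operatorname{cl}$. Its flats form a geometric lattice $L(\mathcal{M})$, in which $X\wedge Y=X\cap Y$ and $X\vee Y=\operatorname{cl}(X\cup Y)$. For linear forms, the rank of a subset is the dimension of its span. Flats of rank $r-1$ in a matroid of rank $r$ are called \emph{coatoms}, and $\mathcal{M}$ is \emph{uniform} if every $r$-element subset of $E$ is a basis.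

A flat $X$ is \emph{modular} if
\[
\operatorname{rk}(X)+\operatorname{rk}(Y)=\operatorname{rk}(X\vee Y)+\operatorname{rk}(X\wedge Y)\qquad\text{for all }Y\in L(\mathcal{M}).
\]
Following Stanley, a geometric lattice of rank $r$ is \emph{supersolvable} if it has a maximal chain $\hat0=X_0<X_1<\dots<X_r=\hat1$ of modular elements, and $\mathcal{M}$ is supersolvable if $L(\mathcal{M})$ is. For linear forms, $\operatorname{rk}X+\operatorname{rk}Y-\operatorname{rk}(X\vee Y)$ is the dimension of $\operatorname{span}X\cap\operatorname{span}Y$, so $X$ is modular exactly when each such intersection is spanned by the forms in $X\cap Y$. Modularity thus fails when elements are missing, and one may try to supply them. An \emph{extension} of $\mathcal{M}$ is an oriented matroid $\widetilde{\mathcal{M}}$ of the same rank on a finite set $E\sqcup F$ whose restriction to $E$ is $\mathcal{M}$.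

Two facts are known. Every real hyperplane arrangement is a subarrangement of a supersolvable arrangement in the same ambient space, so realizable oriented matroids have supersolvable extensions. And every oriented matroid of rank $3$ has a supersolvable extension. This leads to the following question from M\"ucksch's paper \cite{Muecksch}.

\medskip
\noindent\textbf{Question.} Does every oriented matroid of rank at least $4$ have a supersolvable extension?
\medskip

A supersolvable lattice has a modular coatom, and for coatoms modularity is a condition on flats of rank two.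

\begin{lemma}\label{lem:coatom}
A coatom $X$ of a matroid of rank $r$ is modular if and only if $\operatorname{rk}(X\wedge Y)\ge1$ for every flat $Y$ of rank $2$.
\end{lemma}

\begin{proof}
If $X$ is modular and $\operatorname{rk}Y=2$, then $\operatorname{rk}(X\wedge Y)=(r-1)+2-\operatorname{rk}(X\vee Y)\ge1$. Conversely, let $Y$ be a flat of rank $l$. For $Y\le X$ the modular identity is trivial. Otherwise $X\vee Y=\hat 1$, and we must show $\operatorname{rk}(X\wedge Y)=l-1$. Take a basis $a,y_2,\dots,y_l$ of $Y$ with $a\notin X$, and nonloops $x_i\in X\cap\operatorname{cl}\{a,y_i\}$. No $x_i$ is parallel to $a$, since otherwise $a\in\operatorname{cl}\{x_i\}\subseteq X$. So $\operatorname{cl}\{a,x_i\}=\operatorname{cl}\{a,y_i\}$, the elements $a,x_2,\dots,x_l$ span $Y$, and $\operatorname{rk}(X\wedge Y)\ge l-1$. Equality holds because $X\wedge Y<Y$.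
\end{proof}

\begin{example}\label{ex:realizable}
Let $E$ be a family of linear forms spanning $(\mathbb{R}^r)^*$ and fix any $v\ne0$. Add to $E$ some $r-1$ independent forms that vanish at $v$, and for each independent pair $b_1,b_2\in E$ with $b_1(v),b_2(v)\neq0$ add the form
\begin{equation}\label{eq:q}
q=b_1(v)\,b_2-b_2(v)\,b_1 ,
\end{equation}
whose kernel is the hyperplane through $v$ and $\ker b_1\cap\ker b_2$. Let $X$ be the coatom of all forms vanishing at $v$. A flat of rank $2$ is spanned by two independent forms; either one of them lies in $X$, or both are old and the flat contains their $q\in X$. So $X$ is modular by Lemma~\ref{lem:coatom}.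
\end{example}

In the realizable case a modular coatom can therefore be created at every position $v$, and in rank $3$ realizability is not needed for a supersolvable extension. One might guess that among all these positions some one always works. This is not so.

\begin{theorem}\label{thm:main}
For every $r\ge4$ there are a uniform oriented matroid $\mathcal{M}=(E,\mathcal{L})$ of rank $r$ and finitely many pairs $\{b_1^{(j)},b_2^{(j)}\}\subset E$, $1\le j\le k$, with the following property. If $\widetilde{\mathcal{M}}$ is any extension of $\mathcal{M}$ and $X$ is any flat of $\widetilde{\mathcal{M}}$ of rank $r-1$, then for some $j$ the flat $X\wedge\operatorname{cl}\{b_1^{(j)},b_2^{(j)}\}$ has rank $0$. Consequently no extension of $\mathcal{M}$ has a modular flat of rank $r-1$, and $\mathcal{M}$ has no supersolvable extension.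
\end{theorem}

\begin{corollary}\label{cor:range}
All oriented matroids of rank $r$ have supersolvable extensions if and only if $r\le3$.
\end{corollary}

\begin{corollary}\label{cor:minor}
The oriented matroids $\mathcal{M}$ of Theorem~\ref{thm:main} are not minors of any supersolvable oriented matroid, of any rank.
\end{corollary}

The theorem speaks of all coatoms of all extensions, and the first task is to gain control of these. We take a real arrangement and change it very little: we reverse the orientation of $k$ pairwise disjoint bases, each of which bounds a simplicial region (Section~\ref{sec:flip}). Deleting one element from each of these bases restores a real arrangement, so a coatom of any extension still has a position $v\in\mathbb{R}^r\setminus\{0\}$ relative to the remaining hyperplanes. In Section~\ref{sec:gadget} we equip one flipped basis with four more forms and show that, for $v$ in a certain open cone, the element $q$ of \eqref{eq:q} cannot exist. In Section~\ref{sec:cover} we arrange finitely many such gadgets so that their cones cover $\mathbb{R}^r\setminus\{0\}$ while their simplicial regions stay intact.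 Section~\ref{sec:minors} treats minors.

\section{Oriented matroids}\label{sec:om}

Everything in this section is standard; see \cite[Ch.~3]{BLSWZ}. A \emph{sign vector} is a map $W\colon E\to\{+,-,0\}$, with support $\operatorname{supp}W=\{e:W(e)\ne0\}$. Signs are multiplied and compared with $0$ like the numbers $\pm1,0$. The composition $W\circ W'$ takes the value $W(e)$ if $W(e)\ne0$ and $W'(e)$ otherwise. An \emph{oriented matroid} is a pair $\mathcal{M}=(E,\mathcal{L})$, where the set $\mathcal{L}$ of \emph{covectors} contains $0$, is closed under negation and composition, and satisfies elimination: if $W,W'\in\mathcal{L}$ and $W(e)=-W'(e)\ne0$, there is $W''\in\mathcal{L}$ with $W''(e)=0$ and $W''(f)=(W\circ W')(f)$ for all $f$ at which $W$ and $W'$ do not have opposite nonzero signs.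

The zero sets of the covectors are the flats of the underlying matroid. The nonzero covectors of minimal support are the \emph{cocircuits}; each coatom is the zero set of exactly two cocircuits $\pm V$. Sign vectors $Z,W$ are \emph{orthogonal} if the products $Z(e)W(e)$, $e\in E$, are all $0$ or include both $+$ and $-$. The \emph{circuits} are the nonzero sign vectors of minimal support among those orthogonal to all covectors; each minimal dependent set of the underlying matroid supports exactly two circuits $\pm Z$. Finally, $\mathcal{M}$ of rank $r$ has a \emph{chirotope}, an alternating map $\chi\colon E^r\to\{+,-,0\}$ that is nonzero exactly on ordered bases. It is unique up to a global sign and determines $\mathcal{M}$.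

For linear forms, circuits are the coefficient signs of minimal linear relations $\sum_x\alpha_xx=0$, orthogonality expresses $\sum_x\alpha_xx(v)=0$, and $\chi$ is the sign of the determinant. We use the following facts.

\begin{itemize}
\item[(F1)] \emph{Orthogonality.} Every circuit is orthogonal to every covector. So if all products but one are $\geq 0$ and one of these is $+$, the remaining product is $-$; the same holds with the signs reversed.
\item[(F2)] \emph{Strong elimination.} Let $C,C'$ be circuits with $C(e)=-C'(e)\ne0$, and let $f\in\operatorname{supp}C\setminus\operatorname{supp}C'$. Then there is a circuit $Z$ with $Z(e)=0$ and $Z(f)=C(f)$ such that every nonzero value $Z(g)$ equals $C(g)$ or $C'(g)$.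
\item[(F3)] If $x_1,\dots,x_{r-1}$ are independent, then $s\mapsto\chi(x_1,\dots,x_{r-1},s)$ is a cocircuit.
\item[(F4)] \emph{Restriction.} For $S\subseteq E$, the covectors of $\mathcal{M}|S$ are the restrictions to $S$ of the covectors of $\mathcal{M}$, and its circuits are the circuits of $\mathcal{M}$ supported in $S$. If $S$ has rank $r$, its chirotope is $\chi|_{S^r}$.
\item[(F5)] \emph{Reorientation.} Negating the value at a fixed element $q$ in all covectors gives an oriented matroid with the same underlying matroid, whose circuits are obtained by the same negation. For forms, this replaces $q$ by $-q$.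
\item[(F6)] \emph{Three-term Grassmann--Pl\"ucker relations.} An alternating map $\chi\colon E^r\to\{+,-,0\}$ whose support is the set of ordered bases of a matroid is a chirotope if and only if, for all $A\in E^{r-2}$ and $a,b,c,d\in E$, the set
\begin{equation}\label{eq:gp}
\{\,[a,b][c,d],\ -[a,c][b,d],\ [a,d][b,c]\,\},\qquad [s,t]=\chi(A,s,t),
\end{equation}
contains both $+$ and $-$ or equals $\{0\}$.
\end{itemize}

For forms, the condition in (F6) is the sign shadow of the determinant identity $[a,b][c,d]-[a,c][b,d]+[a,d][b,c]=0$. A transposition of two of $a,b,c,d$ negates the set \eqref{eq:gp}, so the condition is symmetric in these four elements.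

\section{Flipping simplicial regions}\label{sec:flip}

Let $E$ be a family of forms and $B\subseteq E$ a basis of $(\mathbb{R}^r)^*$. Call $B$ \emph{simplicial in $E$} if, for each $x\in E\setminus B$, the coefficients of $x$ in the basis $B$ are all positive or all negative. The coefficients are the values of $x$ on the dual basis, which generates the cone $\{v: b(v)\ge0\text{ for all }b\in B\}$. So the condition says that no other hyperplane meets this simplicial cone outside the origin. For $r=3$, in the projective picture, the lines of $B$ bound a small triangle, and reversing the sign of $B$ in the chirotope moves one side across the opposite vertex. Several such moves can be made at once.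

\begin{lemma}\label{lem:flip}
Let $r\ge3$, let $E$ be a finite family of forms spanning $(\mathbb{R}^r)^*$, with oriented matroid $\mathcal{M}_0$ and chirotope $\chi_0$, and let $B_1,\dots,B_k\subseteq E$ be pairwise disjoint bases that are simplicial in $E$. Put $\chi=-\chi_0$ on the orderings of $B_1,\dots,B_k$ and $\chi=\chi_0$ elsewhere. Then $\chi$ is the chirotope of an oriented matroid $\mathcal{M}$ with the same underlying matroid as $\mathcal{M}_0$. If $S\subseteq E$ has rank $r$ and contains no $B_j$, then $\mathcal{M}|S=\mathcal{M}_0|S$.
\end{lemma}

\begin{proof}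
The map $\chi$ is alternating and has the same support as $\chi_0$, so by (F6) it suffices to examine the sets \eqref{eq:gp}. If none of the six tuples in \eqref{eq:gp} is an ordering of some $B_j$, the set is that of $\chi_0$. Otherwise, by symmetry, let $(A,a,b)$ be an ordering of $B_j$.

If $c$ or $d$ occurs in $A$, each of the three products has a factor with a repeated entry and vanishes. If $c$ or $d$ lies in $\{a,b\}$, one product vanishes and the other two are opposite; for instance $c=a$ gives $[a,b][a,d]$, $0$, $[a,d][b,a]$, and $d=a$ gives $[a,b][c,a]$, $-[a,c][b,a]$, $0$. The cases $c=b$ and $d=b$ follow by exchanging $a$ and $b$.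

It remains to treat $c,d\notin B_j$. Let $\epsilon$ and $\epsilon'$ be the common signs of the coefficients of $c$ and of $d$ in $B_j$, and let $\theta=\chi_0(A,a,b)$. Expanding $c$ and $d$ in $B_j$ gives
\[
\chi_0(A,a,c)=\epsilon\theta,\quad\chi_0(A,b,d)=-\epsilon'\theta,\quad\chi_0(A,a,d)=\epsilon'\theta,\quad\chi_0(A,b,c)=-\epsilon\theta .
\]
Each of these four tuples has an entry outside $B_j$ and, since $r\ge3$ makes $A$ nonempty, an entry in $B_j$. By disjointness none of them is an ordering of any $B_i$, so $\chi$ agrees with $\chi_0$ on them. Hence $-[a,c][b,d]=\epsilon\epsilon'$ and $[a,d][b,c]=-\epsilon\epsilon'$, and both signs occur whatever the first product is.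

The last claim holds by (F4), since $\chi$ and $\chi_0$ agree on $S^r$.
\end{proof}

We say that $\mathcal{M}$ arises from $E$ by \emph{flipping} $B_1,\dots,B_k$. The sign condition cannot be dropped: if $c=a+b$ and $d=b-a$ modulo $A$, the last two products in \eqref{eq:gp} are both $-$, so the first must be $+$, and reversing $[a,b]$ alone violates (F6).

\section{One flip blocks an open cone of positions}\label{sec:gadget}

\subsection{The idea in rank four}\label{sub:idea}
Let $b_1,\dots,b_4$ be the coordinates $x_1,\dots,x_4$ on $\mathbb{R}^4$, and let $v$ be a point with $v_1>0>v_2$, scaled so that $v=(1,-\sigma,v_3,v_4)$. The form \eqref{eq:q} is $q=\sigma b_1+b_2$, a positive combination of $b_1$ and $b_2$. Work modulo $b_3,b_4$: a form $s$ becomes the plane vector $(s_1,s_2)$ of its first two coefficients, and $[s,t]=\chi(b_3,b_4,s,t)$ is the sign of $s_1t_2-s_2t_1$. Take forms $y,z$ with positive coefficients and $[y,z]=+$, and suppose we know that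
\begin{equation}\label{eq:between}
[y,q]=+,\qquad[z,q]=-,
\end{equation}
so that $q$ lies between $y$ and $z$, as in the left half of Figure~\ref{fig:pencil}. Now flip $B=\{b_1,\dots,b_4\}$. Among the brackets only $[b_1,b_2]$ changes, and the new signs are those of the right half of the figure. Positive combinations of $b_1$ and $b_2$ now point away from $y$ and $z$. If \eqref{eq:between} survives the flip, no place is left for $q$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5,>=stealth]
\fill[gray!20] (0,0) -- (0:1) arc (0:90:1) -- cycle;
\fill[gray!65] (0,0) -- (27:0.7) arc (27:63:0.7) -- cycle;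
\draw[->] (0,0) -- (0:1.3) node[right] {$b_1$};
\draw[->] (0,0) -- (27:1.3) node[right] {$y$};
\draw[->] (0,0) -- (63:1.3) node[above right] {$z$};
\draw[->] (0,0) -- (90:1.3) node[above] {$b_2$};
\begin{scope}[shift={(3.8,0.2)}]
\fill[gray!20] (0,0) -- (140:1) arc (140:310:1) -- cycle;
\fill[gray!65] (0,0) -- (27:0.7) arc (27:63:0.7) -- cycle;
\draw[->] (0,0) -- (-50:1.3) node[right] {$b_1$};
\draw[->] (0,0) -- (27:1.3) node[right] {$y$};
\draw[->] (0,0) -- (63:1.3) node[above right] {$z$};
\draw[->] (0,0) -- (140:1.3) node[above left] {$b_2$};
\end{scope}
\end{tikzpicture}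
\caption{Plane vectors $b_1,b_2,y,z$ before (left) and after (right) the flip; the only determinant of a pair that changes sign is that of $b_1,b_2$. Light sector: positive combinations of $b_1$ and $b_2$. Dark sector: vectors between $y$ and $z$. The element $q$ must lie in both sectors, which is impossible on the right.}
\label{fig:pencil}
\end{figure}

So we need a proof of \eqref{eq:between} that uses only the signs of given forms at $v$ and relations that the flip does not touch. Here $[y,q]$ is the sign of $y_1-\sigma y_2=y(v)-y_3v_3-y_4v_4$, and $[z,q]$ is the sign of $z(v)-z_3v_3-z_4v_4$. Reading these off directly fails twice. The signs force the first to be positive only if $v_3,v_4\le0$, and the second to be negative only if $v_3,v_4\geq0$; and the relations used contain all of $B$, so the flip alters them. The remedy is to replace $b_3$ by an auxiliary form, one for $y$ and one for $z$. Take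
\[
\begin{array}{ll}
y=4x_1+2x_2+x_3+2x_4, & y'=8x_1+3x_2+8x_3+14x_4,\\[2pt]
z=2x_1+4x_2+2x_3+x_4, & z'=4x_1+9x_2+16x_3+10x_4,
\end{array}
\]
which satisfy two relations free of $b_3$:
\begin{equation}\label{eq:tworel}
8y-y'=24b_1+13b_2+2b_4,\qquad 8z-z'=12b_1+23b_2-2b_4 .
\end{equation}
Suppose that $y(v)>0>y'(v)$, $z(v)<0<z'(v)$ and $v_4<0$. The point $u=(1,-1,1,-1)$ qualifies, with $y(u)=z'(u)=1$ and $y'(u)=z(u)=-1$. Eliminating $b_1$ from the first relation by means of $\sigma b_1+b_2-q=0$ yields
\[
8\sigma\,y-\sigma\,y'-2\sigma\,b_4+(24-13\sigma)\,b_2-24\,q=0 .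
\]
Evaluate this at $v$: the first three terms are positive and $q(v)=0$, so the fourth term is negative, and $v_2<0$ gives $24-13\sigma>0$. Evaluate it next at $d=(-2,4,0,0)$, where $s(d)=y_1s_2-y_2s_1$ has sign $[y,s]$: since $y'(d)=-4$ and $b_2(d)=4$, we get $24\,q(d)=4\sigma+4(24-13\sigma)>0$, that is, $[y,q]=+$. In the same way, eliminating $b_2$ from the second relation gives $8z-z'+2b_4+(23\sigma-12)b_1-23q=0$; evaluation at $v$ gives $23\sigma-12>0$, and evaluation at $d'=(-4,2,0,0)$ gives $23\,q(d')=-2-4(23\sigma-12)<0$, that is, $[z,q]=-$.

Each step is a circuit elimination or the orthogonality of a circuit and a cocircuit. The argument therefore makes sense in any oriented matroid, and it never uses $[b_1,b_2]$.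

\subsection{Gadgets}
The following definition lists the signs that the computation used.

\begin{definition}\label{def:gadget}
Let $r\geq3$. A \emph{gadget} is a family $G$ of $r+4$ forms $b_1,\dots,b_r,y,y',z,z'$ on $\mathbb{R}^r$ such that $B=\{b_1,\dots,b_r\}$ is a basis and, with $y=\sum_my_mb_m$ and likewise for $y',z,z'$:
\begin{itemize}
\item[(G1)] all coefficients $y_m,y'_m,z_m,z'_m$ are positive;
\item[(G2)] $y_1y_2'-y_2y_1'<0$, \ $y_1z_2-y_2z_1>0$, \ $z_1z_2'-z_2z_1'>0$;
\item[(G3)] with $\lambda=y_3/y_3'$, we have $y-\lambda y'=\beta_1b_1+\beta_2b_2+\sum_{m\ge4}\eta_mb_m$ with $\beta_1,\beta_2>0$ and all $\eta_m>0$;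
\item[(G4)] with $\mu=z_3/z_3'$, we have $z-\mu z'=\beta_1'b_1+\beta_2'b_2+\sum_{m\ge4}\eta'_mb_m$ with $\beta_1',\beta_2'>0$ and all $\eta_m'<0$.
\end{itemize}
A sign vector on a set containing $G\setminus\{b_3\}$ is \emph{blocked by $G$} if it is $+$ on $b_1,y,z'$ and $-$ on $b_2,y',z$ and on all $b_m$ with $m\ge4$. A point $v\in\mathbb{R}^r$ is blocked by $G$ if its sign vector is.
\end{definition}

Being blocked does not involve $b_3$. The conditions (G1)--(G4) are strict inequalities between continuous functions of the forms, so they persist under small perturbations. By (G1) the basis $B$ is simplicial in $G$; let $\mathcal{M}_G$ be the oriented matroid on $G$ obtained by flipping $B$.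

\begin{proposition}\label{prop:block}
Let $G$ be a gadget, let $\widetilde{\mathcal{M}}$ be an extension of $\mathcal{M}_G$, and let $V$ be a cocircuit of $\widetilde{\mathcal{M}}$ with zero set $X$. If $V$ is blocked by $G$, then $\operatorname{rk}(X\wedge\operatorname{cl}\{b_1,b_2\})=0$.
\end{proposition}

\begin{proof}
Suppose that $q\in X\cap\operatorname{cl}\{b_1,b_2\}$ is a nonloop. In what follows $m$ ranges over $4,\dots,r$.

\emph{The circuit through $q$.} We have $q\notin G$, because $V(q)=0$ while $V$ is nonzero on $G\setminus\{b_3\}$, and $b_3\notin\operatorname{cl}\{b_1,b_2\}$. Further, $q$ is parallel to neither $b_1$ nor $b_2$, since $\operatorname{cl}\{q\}\subseteq X$ and $b_1,b_2\notin X$. So $\{b_1,b_2,q\}$ is a minimal dependent set and supports a circuit $C_q$. Its products with $V$ are $C_q(b_1)$, $-C_q(b_2)$ and $0$, so $C_q(b_1)=C_q(b_2)$ by (F1). Replacing $C_q$ by $-C_q$ we may assume that this sign is $+$. Reorienting $q$ changes neither $V$, nor the flats, nor the restriction to $G$, so by (F5) we may also assume $C_q(q)=-$.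

\emph{Two circuits that the flip does not touch.} Let $S=G\setminus\{b_3\}$. Since $y'_3\ne0$, the forms $b_1,b_2,y',b_4,\dots,b_r$ are a basis, and (G3) expresses $y$ in it with all coefficients nonzero. So the relation in (G3) is a minimal one, supported in $S$, and likewise that in (G4) with $z,z'$. As $S$ has rank $r$ and does not contain $B$, Lemma~\ref{lem:flip} and (F4) show that their sign vectors $C_y$, $C_z$ are circuits of $\mathcal{M}_G$, hence of $\widetilde{\mathcal{M}}$. We have
\[
\begin{array}{c|cccccccc}
 & b_1 & b_2 & b_m & y & y' & z & z' & q\\ \hline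
V & + & - & - & + & - & - & + & 0\\
C_q & + & + & 0 & 0 & 0 & 0 & 0 & -\\
C_y & - & - & - & + & - & 0 & 0 & 0\\
C_z & - & - & + & 0 & 0 & + & - & 0
\end{array}
\]
and the three circuits vanish on all elements not listed.

\emph{Brackets.} Let $A=(b_3,\dots,b_r)$. Normalize the chirotope $\chi_0$ of the forms $G$ by $\chi_0(A,b_1,b_2)=+$, so that $\chi_0(A,s,t)=\operatorname{sgn}(s_1t_2-s_2t_1)$ for $s,t\in G$. Let $\tilde\chi$ be the chirotope of $\widetilde{\mathcal{M}}$ that restricts to the flip of $\chi_0$ on $G$, and put $[s,t]=\tilde\chi(A,s,t)$. On $G$ the flip changes only $[b_1,b_2]$ and $[b_2,b_1]$. By (G1) and (G2),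
\begin{equation}\label{eq:brackets}
\begin{gathered}
{[b_1,y]}=[b_1,z]=[y,b_2]=[y,z]=[z,z']=+,\\
{[z,b_1]}=[y,y']=-,\qquad[b_1,b_2]=- .
\end{gathered}
\end{equation}
For $s\in\{b_1,y,z\}$ the tuple $(A,s)$ is independent, since some bracket $[s,t]$ is nonzero. So $D_s\colon t\mapsto[s,t]$ is a cocircuit by (F3), and it vanishes at $s,b_3,\dots,b_r$.

\emph{Step (a): $[b_1,q]=-$.} The products of $C_q$ and $D_{b_1}$ are $0$ at $b_1$, $[b_1,b_2]=-$ at $b_2$, and $-[b_1,q]$ at $q$. By (F1) the last is $+$. This is the only step that sees the flip.

\emph{Step (b): $[y,q]=+$.} Eliminate $b_1$ between $C_y$ and $C_q$, keeping $y$. By (F2) there is a circuit $Z$ supported in $\{y,y',b_2,b_4,\dots,b_r,q\}$ with $Z(y)=+$ and $Z(y'),Z(b_m),Z(q)\le0$; elimination alone does not determine $Z(b_2)$. The products of $Z$ and $V$ are $+$ at $y$, $\ge0$ at $y'$ and the $b_m$, and $0$ at $q$. So the product at $b_2$ is $-$, and $V(b_2)=-$ gives $Z(b_2)=+$. The products of $Z$ and $D_y$ are $0$ at $y$ and the $b_m$, $[y,y']Z(y')\ge0$ at $y'$, and $[y,b_2]Z(b_2)=+$ at $b_2$. So $[y,q]Z(q)=-$, and $Z(q)\le0$ gives $[y,q]=+$.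

\emph{Step (c): $[z,q]=-$.} Eliminate $b_2$ between $C_z$ and $C_q$, keeping $z$. This gives a circuit $Z'$ supported in $\{z,z',b_1,b_4,\dots,b_r,q\}$ with $Z'(z)=+$, $Z'(z')\le0$, $Z'(b_m)\ge0$, $Z'(q)\le0$. The products of $Z'$ and $V$ are $-$ at $z$, $\le0$ at $z'$ and the $b_m$, and $0$ at $q$. So the product at $b_1$ is $+$, and $V(b_1)=+$ gives $Z'(b_1)=+$. The products of $Z'$ and $D_z$ are $0$ at $z$ and the $b_m$, $[z,z']Z'(z')\le0$ at $z'$, and $[z,b_1]Z'(b_1)=-$ at $b_1$. So $[z,q]Z'(q)=+$, and $Z'(q)\le0$ gives $[z,q]=-$.

\emph{Step (d).} By \eqref{eq:brackets} and (a)--(c), the set \eqref{eq:gp} for $A$ and $b_1,y,z,q$ consists of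
\[
[b_1,y][z,q]=-,\qquad-[b_1,z][y,q]=-,\qquad[b_1,q][y,z]=- ,
\]
which contradicts (F6).
\end{proof}

\begin{remark}[why $r\ge4$]\label{rem:rank3}
Proposition~\ref{prop:block} holds for $r=3$, but then no point is blocked. Indeed, let $v=(1,-\sigma,v_3,\dots,v_r)$, in the coordinates $b_1,\dots,b_r$, be blocked by $G$. Evaluating (G3) and (G4) at $v$ gives $\beta_1-\sigma\beta_2>0>\beta_1'-\sigma\beta_2'$. By (G2), $\beta_1y_2-\beta_2y_1=\lambda(y_1y_2'-y_2y_1')<0$ and $\beta_1'z_2-\beta_2'z_1=\mu(z_1z_2'-z_2z_1')>0$. Together with (G2) once more,
\[
z_1'/z_2'<z_1/z_2<\beta_1'/\beta_2'<\sigma<\beta_1/\beta_2<y_1/y_2<y_1'/y_2' .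
\]
Hence $y_1'-\sigma y_2'>0$, so $y'(v)<0$ forces one of $v_3,\dots,v_r$ to be negative; and $z_1'-\sigma z_2'<0$, so $z'(v)>0$ forces one of them to be positive. This needs two coordinates beyond the first two. The existence of a blocked point is the only place where the proof of Theorem~\ref{thm:main} uses $r\ge4$.
\end{remark}

\section{Blocking every position}\label{sec:cover}

The points blocked by a gadget form an open cone, and $GL_r(\mathbb{R})$ moves gadgets around, so finitely many such cones cover $\mathbb{R}^r\setminus\{0\}$. The difficulty is that Lemma~\ref{lem:flip} requires each basis to be simplicial in the whole family: the hyperplanes of one gadget must miss the simplicial cones of all the others. We therefore shrink the simplicial cones toward rays. A careless shrinking would also shrink the blocked cones and destroy the covering. The way out is to scale along a hyperplane $K$ that contains a blocked point and meets the simplicial cone only in $0$.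

\begin{proposition}\label{prop:config}
Let $r\ge4$. There are gadgets $G_1,\dots,G_k$ on $\mathbb{R}^r$, with bases $B_1,\dots,B_k$, such that the family $E=G_1\sqcup\dots\sqcup G_k$ satisfies:
\begin{itemize}
\item[(C1)] each $B_j$ is simplicial in $E$;
\item[(C2)] every $v\in\mathbb{R}^r\setminus\{0\}$ is blocked by some $G_j$;
\item[(C3)] any $r$ members of $E$ are linearly independent.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{The standard gadget.} Let $\bar x=(x_4+\dots+x_r)/(r-3)$. Let $G$ consist of $b_m=x_m$ for $1\le m\le r$ and of the forms $y,y',z,z'$ of Section~\ref{sub:idea} with $x_4$ replaced by $\bar x$. Then (G1) holds, and the three determinants in (G2) are $4\cdot3-2\cdot8=-4$, $4\cdot4-2\cdot2=12$ and $2\cdot9-4\cdot4=2$. We have $\lambda=\mu=\frac18$, and \eqref{eq:tworel} with $\bar x$ in place of $b_4$ gives (G3) and (G4). The point $u=(1,-1,1,-1,\dots,-1)$ has $\bar x(u)=-1$, so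
\[
y(u)=4-2+1-2=1,\quad y'(u)=8-3+8-14=-1,
\]
\[
z(u)=2-4+2-1=-1,\quad z'(u)=4-9+16-10=1,
\]
and $u$ is blocked by $G$. Let $U\ni u$ be the open cone of points blocked by $G$. For $g\in GL_r(\mathbb{R})$ the family $gG=\{x\circ g^{-1}:x\in G\}$ is a gadget with the same coefficients. It blocks exactly the points of $gU$, and the basis dual to its $B$ is $ge_1,\dots,ge_r$, where $e_1,\dots,e_r$ is the standard basis.

\emph{The squeeze.} Let $\kappa=x_1+x_2+x_3+\bar x$, $K=\ker\kappa$ and $c=(1,\dots,1)$. Then $\kappa(u)=0$, $\kappa(c)=4$, and $\kappa(e_m)>0$ for all $m$. Let $\pi_c(p)=\frac14\kappa(p)c$ and $\pi_K=\mathrm{id}-\pi_c$ be the projections of $\mathbb{R}^r=\mathbb{R}c\oplus K$, and for $0<t\le1$ put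
\[
h_t=\pi_c+t\pi_K,\qquad\text{so that}\qquad t\,h_t^{-1}=\pi_K+t\pi_c .
\]
As $t\to0$, the vectors $h_te_m$ tend to positive multiples of $c$, while the cone $h_tU$ does not degenerate near $u$. To see the latter, choose $\varepsilon>0$ such that the open ball of radius $2\varepsilon$ about $u$ lies in $U$, and let
\[
O=\{p\in\mathbb{R}^r:\ |\pi_Kp-u|<\varepsilon,\ |\pi_cp|<\varepsilon\},
\]
an open neighborhood of $u$ because $u\in K$. For $p\in O$ we have $|t\,h_t^{-1}p-u|<\varepsilon+t\varepsilon\le2\varepsilon$. Since $U$ is a cone, the open cone $\mathbb{R}_{>0}O$ satisfies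
\begin{equation}\label{eq:O}
\mathbb{R}_{>0}O\subseteq h_tU\qquad\text{for all }0<t\le1 .
\end{equation}
For $x\in G$ put $\hat x=x\circ\pi_K$, the limit of $t\,x\circ h_t^{-1}$. It vanishes only if $x$ is a multiple of $\kappa$. This does not happen: each $b_m$ has a zero coefficient, and $y,y',z,z'$ have unequal coefficients at $x_1$ and $x_2$. So $\hat x\ne0$ for all $x\in G$.

\emph{The covering.} Every nonzero vector is $gu$ for some $g\in GL_r(\mathbb{R})$, so the open cones $g\,\mathbb{R}_{>0}O$ cover the unit sphere $S^{r-1}$. By compactness there are $g_1,\dots,g_k$ with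
\begin{equation}\label{eq:cover}
\textstyle\bigcup_jg_j\,\mathbb{R}_{>0}O=\mathbb{R}^r\setminus\{0\}.
\end{equation}
This property is stable under small perturbations of $(g_1,\dots,g_k)$. Indeed, around each point of the sphere choose a closed cap inside one of the cones, cover the sphere by finitely many of these caps, and let $Q_j$ be the union of those caps that lie in $g_j\,\mathbb{R}_{>0}O$. The $Q_j$ are compact and cover the sphere. Since $g_j^{-1}Q_j$ is a compact subset of the open set $\mathbb{R}_{>0}O$, also $g^{-1}Q_j\subseteq\mathbb{R}_{>0}O$ for $g$ near $g_j$.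

We use this freedom to keep the limiting hyperplanes $g_i\ker\hat x$ of the $i$th gadget away from the limiting ray $\mathbb{R}_{>0}\,g_jc$ of the $j$th cone. For $i\ne j$ and $x\in G$, the expression $\hat x(\operatorname{adj}(g_i)g_jc)=\det(g_i)\,\hat x(g_i^{-1}g_jc)$ is a polynomial in the entries of $g_1,\dots,g_k$. It is not identically zero: take $g_i=I$ and $g_j$ with $\hat x(g_jc)\ne0$. The complement of the zero sets of finitely many nonzero polynomials is dense, so after a small perturbation \eqref{eq:cover} still holds and
\begin{equation}\label{eq:generic}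
\hat x(g_i^{-1}g_jc)\ne0\qquad\text{for all }i\ne j\text{ and }x\in G .
\end{equation}

\emph{Properties (C1) and (C2).} Put $G_j=g_jh_tG$. By \eqref{eq:cover} and \eqref{eq:O}, every $v\ne0$ lies in some $g_jh_tU$, so (C2) holds for all $t\le1$. For (C1), members of $G_j\setminus B_j$ have positive coefficients in $B_j$ by (G1). Let $i\ne j$ and $x\in G$. The coefficient of $f=x\circ(g_ih_t)^{-1}$ at the $m$th member of $B_j$ is $f(g_jh_te_m)$, and as $t\to0$,
\[
t\,f(g_jh_te_m)=(\hat x+t\,x\circ\pi_c)\bigl(g_i^{-1}g_j(\pi_ce_m+t\pi_Ke_m)\bigr)\ \longrightarrow\ \tfrac14\kappa(e_m)\,\hat x(g_i^{-1}g_jc).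
\]
By \eqref{eq:generic} and $\kappa(e_m)>0$ the limit is nonzero, with a sign independent of $m$. There are finitely many choices of $i,j,x,m$, so (C1) holds for small $t$. Fix such a $t$.

\emph{Property (C3).} We perturb the forms. The gadget conditions and (C1) are open, since coefficients in a basis depend continuously on the forms. For (C2), let $\varphi_j(v)$ be the minimum of the values at $v$ of the forms $b_1,y,z',-b_2,-y',-z,-b_4,\dots,-b_r$ of $G_j$. Then (C2) says that the continuous function $\max_j\varphi_j$ is positive on $S^{r-1}$. It is then bounded below by some $\delta>0$, and (C2) survives when each form changes by less than $\delta$ in norm. Finally, (C3) asks that finitely many determinants, each a nonzero polynomial in the coefficients of the forms, do not vanish, and this holds on a dense set.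
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $E=G_1\sqcup\dots\sqcup G_k$ as in Proposition~\ref{prop:config}, write $B_j=\{b_1^{(j)},\dots,b_r^{(j)}\}$, and let $\mathcal{M}_0$ be the oriented matroid of the forms $E$. The $B_j$ are pairwise disjoint and simplicial, so by Lemma~\ref{lem:flip} flipping them gives an oriented matroid $\mathcal{M}$ of rank $r$, which is uniform by (C3). Since $G_j$ contains $B_j$ and no other $B_i$, comparing chirotopes gives $\mathcal{M}|G_j=\mathcal{M}_{G_j}$. So every extension of $\mathcal{M}$ is an extension of each $\mathcal{M}_{G_j}$.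

Let $\widetilde{\mathcal{M}}$ be an extension of $\mathcal{M}$, $X$ a coatom of it, and $V$ a cocircuit with zero set $X$. Put $S=E\setminus\{b_3^{(1)},\dots,b_3^{(k)}\}$. This set has at least $r+3$ elements, hence rank $r$, and it contains no $B_j$. So $\widetilde{\mathcal{M}}|S=\mathcal{M}|S=\mathcal{M}_0|S$ by Lemma~\ref{lem:flip}, and by (F4) there is $v\in\mathbb{R}^r$ with $V(x)=\operatorname{sgn}x(v)$ for all $x\in S$. Since $\operatorname{rk}S=r>\operatorname{rk}X$, we have $S\not\subseteq X$, so $v\ne0$. By (C2), $v$ is blocked by some $G_j$. Being blocked involves only $G_j\setminus\{b_3^{(j)}\}\subseteq S$, so $V$ is blocked by $G_j$, and Proposition~\ref{prop:block} gives $\operatorname{rk}(X\wedge\operatorname{cl}\{b_1^{(j)},b_2^{(j)}\})=0$.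

The flat $\operatorname{cl}\{b_1^{(j)},b_2^{(j)}\}$ has rank $2$, so $X$ is not modular by Lemma~\ref{lem:coatom}. A supersolvable extension would have the modular coatom $X_{r-1}$, so there is none.
\end{proof}

\begin{remark}
The proof shows how close $\mathcal{M}$ is to being realizable: it arises from a realizable uniform oriented matroid by $k$ flips of pairwise disjoint bases, and deleting the $k$ elements $b_3^{(1)},\dots,b_3^{(k)}$ leaves the realizable oriented matroid $\mathcal{M}_0|S$.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:range}]
The flats $\hat0$ and $\hat1$ are modular, and so is every flat $X$ of rank $1$: for a flat $Y$, either $X\le Y$, or $X\wedge Y=\hat0$ and $\operatorname{rk}(X\vee Y)=\operatorname{rk}Y+1$. So for $r\le2$ every maximal chain consists of modular flats, and $\mathcal{M}$ is its own supersolvable extension. The case $r=3$ is the known fact quoted in Section~\ref{sec:intro}, and Theorem~\ref{thm:main} settles $r\ge4$.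
\end{proof}

\section{Minors of supersolvable oriented matroids}\label{sec:minors}

An extension must keep the rank. One could ask for less and try to find $\mathcal{M}$ as a minor of a supersolvable oriented matroid of larger rank. Recall that for an oriented matroid $\mathcal{N}$ on $E'$ and $C\subseteq E'$, the covectors of the \emph{contraction} $\mathcal{N}/C$ are the restrictions to $E'\setminus C$ of the covectors of $\mathcal{N}$ that vanish on $C$; thus $L(\mathcal{N}/C)$ is isomorphic to the interval $[\operatorname{cl}C,\hat1]$. For a flat $Q$, the lattice $L(\mathcal{N}|Q)$ is the interval $[\hat0,Q]$. The \emph{minors} of $\mathcal{N}$ are the oriented matroids $(\mathcal{N}/C)|E$ with $E\subseteq E'\setminus C$. The extra rank does not help, because supersolvability passes to intervals.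

\begin{lemma}\label{lem:interval}
Let $L$ be a supersolvable geometric lattice and $R\in L$. Then $[\hat0,R]$ and $[R,\hat1]$ are supersolvable.
\end{lemma}

\begin{proof}
Let $X\in L$ be modular and $P\le Q$ in $L$. Put $H=P\vee(X\wedge Q)$ and $H'=(P\vee X)\wedge Q$, so that $P\le H\le H'\le Q$. From $X\vee P\le X\vee H\le X\vee H'\le X\vee P$ and $X\wedge Q\le X\wedge H\le X\wedge H'\le X\wedge Q$ we see that $H$ and $H'$ both have join $X\vee P$ and meet $X\wedge Q$ with $X$. Modularity of $X$ gives
\begin{equation}\label{eq:modlaw}
\operatorname{rk}H=\operatorname{rk}H'=\operatorname{rk}(X\vee P)+\operatorname{rk}(X\wedge Q)-\operatorname{rk}X .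
\end{equation}
Note that $(X\wedge Q)\wedge P=X\wedge P$ and $(X\vee P)\vee Q=X\vee Q$. Adding $\operatorname{rk}(X\wedge P)$, respectively $\operatorname{rk}(X\vee Q)$, to \eqref{eq:modlaw} and applying the modularity of $X$ to $P$, respectively $Q$, we obtain
\begin{align*}
\operatorname{rk}((X\wedge Q)\vee P)+\operatorname{rk}((X\wedge Q)\wedge P)&=\operatorname{rk}(X\wedge Q)+\operatorname{rk}P,\\
\operatorname{rk}((X\vee P)\wedge Q)+\operatorname{rk}((X\vee P)\vee Q)&=\operatorname{rk}(X\vee P)+\operatorname{rk}Q .
\end{align*}
The first line with $Q=R$ and all $P\le R$ says that $X\wedge R$ is modular in $[\hat0,R]$. The second with $P=R$ and all $Q\ge R$ says that $X\vee R$ is modular in $[R,\hat1]$, whose rank function $\operatorname{rk}-\operatorname{rk}R$ shifts both sides equally.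

Now let $X_0<\dots<X_r$ be a maximal chain of modular elements of $L$. Subtracting the modular identities for the pairs $X_i,R$ and $X_{i-1},R$ gives
\[
\bigl(\operatorname{rk}(X_i\wedge R)-\operatorname{rk}(X_{i-1}\wedge R)\bigr)+\bigl(\operatorname{rk}(X_i\vee R)-\operatorname{rk}(X_{i-1}\vee R)\bigr)=1 .
\]
Both terms are nonnegative, so each is at most $1$. Hence the chains $(X_i\wedge R)_i$ from $\hat0$ to $R$ and $(X_i\vee R)_i$ from $R$ to $\hat1$ become maximal chains of modular elements of the two intervals once repetitions are removed.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:minor}]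
Suppose $\mathcal{M}=(\mathcal{N}/C)|E$ with $\mathcal{N}$ supersolvable. By Lemma~\ref{lem:interval}, $\mathcal{N}/C$ is supersolvable, and so is its restriction to the flat $Q$ of $\mathcal{N}/C$ spanned by $E$. This restriction has ground set $Q\supseteq E$, the same rank as $\mathcal{M}$, and restriction $\mathcal{M}$ to $E$. It is a supersolvable extension of $\mathcal{M}$, contrary to Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLSWZ}
Bj\"orner, Las Vergnas, Sturmfels, White, and Ziegler,
\emph{Oriented Matroids}.

\bibitem{Muecksch}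
Paul M\"ucksch,
\emph{Modular flats of oriented matroids and poset quasi-fibrations},
arXiv:2211.14083 (2022).

\end{thebibliography}
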